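# Non-expansive bijections between unit balls of non-isometric Banach spaces

## 1. Clamping a function between cones at the unit vectors of $\ell_1$

All Banach spaces are real, and $B_Z$ is the closed unit ball of $Z$ with the metric given by the norm. We write $t^+=\max(t,0)$. For a set $J$, the unit vectors of $\ell_1(J)$ are $e_\beta$ ($\beta\in J$), and $\operatorname{supp}$ denotes the set of indices where a function is nonzero. The sum $W\oplus_1 Z$ carries the norm $\|(w,z)\|=\|w\|+\|z\|$, and $V\oplus_\infty Z$ carries $\max\{\|v\|,\|z\|\}$.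

Here is the construction on which everything turns. Let $W$ be a Banach space; until Section 8 the reader may take $W=\{0\}$. Put $D=B_{W\oplus_1\ell_1(J)}$, write its points as $x=(w,z)$, and write $e_\beta$ also for $(0,e_\beta)\in D$. For $x\in D$ we have
$$\|x-e_\beta\|=\|w\|+\|z\|-|z_\beta|+(1-z_\beta)=1+\|x\|-2z_\beta^+ ,\tag{1}$$
because $|z_\beta-1|=1-z_\beta$ and $|t|+t=2t^+$. So the distance from $x$ to $e_\beta$ is at least $1$ unless a large part of the norm of $x$ sits, with positive sign, in the coordinate $\beta$. Also $\|e_\beta-e_{\beta'}\|=2$ for $\beta\neq\beta'$.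

Take a $1$-Lipschitz function $r:D\to\mathbb R$, a set $K\subset J$, and arbitrary numbers $c_\beta\in[-1,1]$ for $\beta\in K$. Put
$$L_K(x)=\sup_{\beta\in K}\bigl(c_\beta-\|x-e_\beta\|\bigr),\qquad U_K(x)=\inf_{\beta\in K}\bigl(c_\beta+\|x-e_\beta\|\bigr),$$
with $\sup\emptyset=-\infty$ and $\inf\emptyset=+\infty$, and
$$C_K(x)=\max\{L_K(x),\min\{U_K(x),r(x)\}\}.$$
We call $C_K$ the *clamp* of $r$ with values $c_\beta$.

**Lemma 1.** Let $x=(w,z)\in D$.

* (a) $L_K(x)\le U_K(x)$.
* (b) $C_K$ is $1$-Lipschitz.
* (c) If $2z_\beta^+\le\|x\|-|r(x)|$ for all $\beta\in K$, then $C_K(x)=r(x)$.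
* (d) $C_K(e_\beta)=c_\beta$ for all $\beta\in K$.
* (e) If $K'\subset K$, $z_\beta=0$ for all $\beta\in K\setminus K'$, and $|r(x)|\le\|x\|$, then $C_K(x)=C_{K'}(x)$.
* (f) If $r(x)=0\ne C_K(x)$, then there is $\beta\in K$ with $z_\beta\ne0$ and $c_\beta\neq0$.

**Proof.** (a) For $\beta\ne\beta'$ in $K$,
$$c_\beta-c_{\beta'}\le2=\|e_\beta-e_{\beta'}\|\le\|x-e_\beta\|+\|x-e_{\beta'}\|,$$
so $c_\beta-\|x-e_\beta\|\le c_{\beta'}+\|x-e_{\beta'}\|$. For $\beta=\beta'$ this is trivial. Take the supremum over $\beta$ and the infimum over $\beta'$.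

(b) If $K=\emptyset$, then $C_K=r$. Otherwise $L_K$ and $U_K$ are a supremum and an infimum of $1$-Lipschitz functions with values in $[-3,3]$, hence finite and $1$-Lipschitz. Maxima and minima of $1$-Lipschitz functions are $1$-Lipschitz.

(c) By (1), for $\beta\in K$,
$$c_\beta-\|x-e_\beta\|\le1-(1+\|x\|-2z_\beta^+)=2z_\beta^+-\|x\|\le-|r(x)|,$$
and likewise $c_\beta+\|x-e_\beta\|\ge-1+1+\|x\|-2z_\beta^+\ge|r(x)|$. Hence $L_K(x)\le r(x)\le U_K(x)$, so $C_K(x)=r(x)$.

(d) Taking the index $\beta$ alone gives $L_K(e_\beta)\ge c_\beta\ge U_K(e_\beta)$, and $U_K(e_\beta)\ge L_K(e_\beta)$ by (a). So $L_K=U_K=c_\beta$ at $e_\beta$, and $\max\{c_\beta,\min\{c_\beta,r\}\}=c_\beta$ whatever $r$ is.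

(e) Put $L^0=L_{K'}(x)$, $L^1=L_{K\setminus K'}(x)$, $U^0=U_{K'}(x)$, $U^1=U_{K\setminus K'}(x)$. For $\beta\in K\setminus K'$ we have $\|x-e_\beta\|=1+\|x\|$ by (1), so
$$L^1\le-\|x\|\le r(x)\le\|x\|\le U^1 .$$
By (a), also $L^1\le L_K(x)\le U_K(x)\le U^0$. Hence $\min\{U^0,U^1,r(x)\}=\min\{U^0,r(x)\}\ge L^1$, and
$$C_K(x)=\max\{L^0,L^1,\min\{U^0,r(x)\}\}=\max\{L^0,\min\{U^0,r(x)\}\}=C_{K'}(x).$$

(f) If $L_K(x)\le0\le U_K(x)$ and $r(x)=0$, then $C_K(x)=0$. So here $L_K(x)>0$ or $U_K(x)<0$, and some $\beta\in K$ satisfies $|c_\beta|>\|x-e_\beta\|\ge0$. Thus $c_\beta\ne0$. If $z_\beta$ were $0$, then $\|x-e_\beta\|=1+\|x\|\ge1\ge|c_\beta|$, a contradiction. $\square$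

**Example 1.** Let $W=\{0\}$, $J=K=\{1\}$, $r=0$, $c_1=c$. A point of $D$ is $te_1$ with $|t|\le1$, and $\|te_1-e_1\|=1-t$. If $c\ge0$, then $U\ge0$ and $C(te_1)=\max\{c-(1-t),0\}$. If $c<0$, then $L<0$ and $C(te_1)=\min\{c+(1-t),0\}$, since $L\le U$ and $L\le 0$. In both cases $|C(te_1)|=\max\{|c|-(1-t),0\}$: the value at $e_1$ is $c$, and the influence of $e_1$ dies out at distance $|c|$.

What is this for? Apply the clamp separately in every coordinate of a space with a sup norm. The result is a non-expansive map out of $D$ whose values at the vectors $e_\beta$ may be prescribed at will, and which is left alone wherever no active coordinate dominates. We shall use this freedom to build a non-expansive *bijection* between the unit balls of two very different spaces.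

## 2. Non-expansive bijections between unit balls

A map $F$ between metric spaces is **non-expansive** if $\rho(F(x),F(y))\le\rho(x,y)$ for all $x,y$. Two Banach spaces $X,Y$ are **isometric** if there is a linear bijection $T:X\to Y$ with $\|Tx\|=\|x\|$ for all $x$. By the Mazur–Ulam theorem this is equivalent to the existence of a bijective distance-preserving map $X\to Y$ that fixes $0$. The source of the problem is Olesia Zavarzina, "Non-expansive bijections between unit balls of Banach spaces (A technical version with some boring proofs included)", arXiv:1704.06961 (2017). It reads: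

> Let $X,Y$ be Banach spaces that admit a bijective non-expansive map $F:B_X\to B_Y$. Are $X$ and $Y$ isometric?

For $X=Y$, the problem allows the following known results: if $Y$ is finite-dimensional, or strictly convex, or $Y=\ell_1$, then every non-expansive bijection $B_Y\to B_Y$ is an isometry. We shall not need them. We try two cases by hand.

**The case $Y=\mathbb R$.** Let $F:B_X\to[-1,1]$ be a non-expansive bijection and $x_0=F^{-1}(0)$. Suppose $\dim X\ge2$. Then $B_X\setminus\{x_0\}$ is connected. Indeed, given $a\neq b$ in it, either the segment $[a,b]$ avoids $x_0$, or we pick $c\in B_X$ off the line through $a$ and $b$; then $[a,c]\cup[c,b]$ meets that line only in $a$ and $b$, so it avoids $x_0$. But the continuous map $F$ sends $B_X\setminus\{x_0\}$ onto $[-1,0)\cup(0,1]$, which is disconnected. So $\dim X=1$ and $X$ is isometric to $\mathbb R$. Moreover, with $X=\mathbb R$: if $F(a)=1$ and $F(b)=-1$, then $2\le|a-b|$, so $\{a,b\}=\{1,-1\}$, and after a change of sign $F(\pm1)=\pm1$. Then $1-F(t)\le1-t$ and $F(t)+1\le t+1$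 give $F(t)=t$.

**The case of linear $F$.** Let $T:X\to Y$ be linear and restrict to a non-expansive bijection $B_X\to B_Y$. Then $T$ is a linear bijection with $\|T\|\le1$. If $\|x\|=1$ and $\|Tx\|<1$, then $Tx\ne0$ by injectivity, and $Tx/\|Tx\|\in B_Y$ has the unique preimage $x/\|Tx\|$, of norm $>1$; this contradicts surjectivity on the balls. So $T$ is an isometry. A counterexample must therefore be nonlinear.

The answer to the question is **no**, in ZFC. For a set $S$ let $\ell_\infty^c(S)$ be the space of bounded functions $y:S\to\mathbb R$ with countable support, with the sup norm. It is closed in $\ell_\infty(S)$, since a limit of $y_n$ is supported in the countable set $\bigcup_n\operatorname{supp}y_n$; so it is a Banach space. For countable $S$ it is just $\ell_\infty(S)$. For uncountable $S$ it omits the constant function $1$, and every $y$ in it leaves some point of $S$ unused; this will matter.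

Fix a cardinal $\lambda$ with $\lambda^{\aleph_0}=\lambda\ge2$, for example $\lambda=2^{\aleph_0}$, since $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$. As usual $\lambda$ is the set of ordinals below it, and $\beta=\{\alpha:\alpha<\beta\}$. Lower case Greek $\alpha,\beta,\xi,\eta,\delta$ denote ordinals $<\lambda$. Put
$$\Gamma_\beta=\{(\beta,\xi):\xi\le\beta\}\cup\{(\beta,*)\},\qquad\Gamma=\bigcup_{\beta<\lambda}\Gamma_\beta,\qquad\Gamma_{<\beta}=\bigcup_{\alpha<\beta}\Gamma_\alpha,\qquad Y=\ell_\infty^c(\Gamma).$$
We call $\Gamma_\beta$ the *level* $\beta$. For $J\subset\lambda$ we regard $\ell_1(J)$ as the set of $x\in\ell_1(\lambda)$ with $x_\alpha=0$ for $\alpha\notin J$.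

**Theorem 1.** There is $I\subset\lambda$ and a non-expansive bijection $F:B_{\ell_1(I)}\to B_Y$. The spaces $\ell_1(I)$ and $Y$ are not isometric, and not even linearly isomorphic.

Section 7 shows that $|I|=\lambda$. So one may take $X=\ell_1(I)$ with $|I|=2^{\aleph_0}$ and $Y=\ell_\infty^c(\Gamma)$ with $|\Gamma|=2^{\aleph_0}$.

Four facts of cardinal arithmetic are used. First, $\lambda=\lambda^{\aleph_0}\ge2^{\aleph_0}$. Second, König's theorem says $\lambda^{\operatorname{cf}\lambda}>\lambda$, so $\operatorname{cf}\lambda>\omega$; that is, *every countable subset of $\lambda$ is bounded in $\lambda$*. Third, a bounded subset of $\lambda$ lies in some $\delta<\lambda$ and has cardinality $<\lambda$; so *a subset of cardinality $\lambda$ is unbounded*. Fourth, $|\Gamma|=\lambda$, since there are $\lambda$ nonempty disjoint levels, each of size at most $\lambda$; and an element of $Y$ is determined by countably many pairs in $\Gamma\times\mathbb R$, so $|B_Y|\le(\lambda\cdot2^{\aleph_0})^{\aleph_0}=\lambda$.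

## 3. Prescribing values on unit vectors: quotient maps and collisions

The natural first attempt uses the fact that balls of $\ell_1$-spaces map onto everything. For any Banach space $Y$, the linear map $Q:\ell_1(B_Y)\to Y$, $Q(x)=\sum_{y\in B_Y}x_y\,y$, has norm at most $1$ and sends $e_y$ to $y$, so it maps the ball onto $B_Y$. It is not injective: $Q(\tfrac12e_y+\tfrac12e_{-y})=0=Q(0)$ for $y\ne0$. And linearity cannot be kept, by Section 2.

What survives is this. The unit vectors are at mutual distance $2$ and $B_Y$ has diameter at most $2$, so *any* assignment $e_\beta\mapsto y_\beta\in B_Y$ is non-expansive on $\{e_\beta\}$; and if $Y$ has a sup norm, the clamp extends the assignment to the whole ball, with a function $r$ in each coordinate that we may choose. One would like to choose the $r$'s so that points other than unit vectors can be told apart.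

But if the vectors $y_\beta$ already exhaust $B_Y$, then every $x$ which is not a unit vector, for instance $x=0$, has the same image as some $e_\beta$. So we may assign to unit vectors only those $y$ that are not hit otherwise, while what is hit otherwise depends on the map, which depends on the assignment. This circle is the obstacle.

The way out is to assign values by transfinite recursion, so that $e_\beta$ takes care of one missed vector at stage $\beta$. For this to work, three things are needed.

1. Adding $e_\beta$ later must not change the map on the ball built before. Lemma 1(e) provides this.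
2. A point $x$ that uses the coordinate $\beta$, other than $e_\beta$ itself, must not hit any vector supported on levels below $\beta$. For this, level $\beta$ gets a marker coordinate $(\beta,*)$, where $x$ leaves a nonzero trace unless $x_\beta\in\{0,1\}$.
3. Every $x$ must be recoverable from $F(x)$, although clamps overwrite the chosen functions $r$. For this, *every* level $\alpha$ carries its own code of all coordinates $x_\xi$ with $\xi\le\alpha$. The clamps at level $\alpha$ come only from unit vectors $e_\beta$ with $\beta>\alpha$, and by Lemma 1(c) they are harmless once the tail of $x$ beyond $\alpha$ is small. So the high levels can be trusted.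

## 4. Markers and codes on each level

Let $\psi(t)=\frac12\min(|t|,|1-t|)$ for $t\in[-1,1]$. It is $\frac12$-Lipschitz, $0\le\psi(t)\le\frac12|t|\le\frac12$, and $\psi(t)=0$ exactly when $t\in\{0,1\}$.

Let $J\subset\lambda$, and let $y_\beta\in B_Y$ $(\beta\in J)$ satisfy $\operatorname{supp}y_\beta\subset\Gamma_{<\beta}$. For $x\in B_{\ell_1(J)}$ put
$$r_{(\alpha,*)}(x)=\psi(x_\alpha),\qquad r_{(\alpha,\xi)}(x)=x_\xi\,\psi(x_\alpha)\quad(\xi\le\alpha).\tag{2}$$
The first is the marker of level $\alpha$; the second is the code of $x_\xi$, from which $x_\xi$ is recovered by dividing by the marker, if that is nonzero. For $\gamma\in\Gamma_\alpha$ let $F_J(x)(\gamma)$ be the clamp $C_K(x)$ of $r=r_\gamma$ with $W=\{0\}$, $K=\{\beta\in J:\beta>\alpha\}$ and $c_\beta=y_\beta(\gamma)$. Explicitly,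
$$F_J(x)(\gamma)=\max\Bigl\{\sup_{\beta\in J,\,\beta>\alpha}\bigl(y_\beta(\gamma)-\|x-e_\beta\|\bigr),\ \min\Bigl\{\inf_{\beta\in J,\,\beta>\alpha}\bigl(y_\beta(\gamma)+\|x-e_\beta\|\bigr),\ r_\gamma(x)\Bigr\}\Bigr\}.$$

**Lemma 2.** Let $x\in B_{\ell_1(J)}$ and $\gamma\in\Gamma_\alpha$.

* (a) $|r_\gamma(x)|\le\frac12|x_\alpha|\le\|x\|$, and $r_\gamma$ is $1$-Lipschitz.
* (b) If $2x_\beta^+\le\|x\|-|r_\gamma(x)|$ for all $\beta\in J$ with $\beta>\alpha$, then $F_J(x)(\gamma)=r_\gamma(x)$.
* (c) $F_J$ is a non-expansive map $B_{\ell_1(J)}\to B_Y$, and $F_J(0)=0$.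
* (d) $F_J(e_\beta)=y_\beta$ for all $\beta\in J$.
* (e) If $J'=J\cap\delta$, then $F_J$ restricted to $B_{\ell_1(J')}$ equals $F_{J'}$, built from $(y_\beta)_{\beta\in J'}$.

**Proof.** (a) The bound holds because $|x_\xi|\le1$ and $\psi(t)\le\frac12|t|$. The marker is clearly $1$-Lipschitz. For the code,
$$|x_\xi\psi(x_\alpha)-x'_\xi\psi(x'_\alpha)|\le|x_\xi-x'_\xi|\,\psi(x_\alpha)+|x'_\xi|\,|\psi(x_\alpha)-\psi(x'_\alpha)|\le\tfrac12|x_\xi-x'_\xi|+\tfrac12|x_\alpha-x'_\alpha|\le\|x-x'\|,$$
also when $\xi=\alpha$.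

(b) This is Lemma 1(c).

(c) By Lemma 1(b) each coordinate $F_J(\cdot)(\gamma)$ is $1$-Lipschitz. At $x=0$ the hypothesis of (b) reads $0\le0$, so $F_J(0)(\gamma)=r_\gamma(0)=0$. Hence $|F_J(x)(\gamma)|\le\|x\|\le1$. It remains to see that $F_J(x)$ has countable support. If $r_\gamma(x)\ne0$, then $\gamma$ is $(\alpha,*)$ or $(\alpha,\xi)$ with $\alpha,\xi\in\operatorname{supp}x$; there are countably many such $\gamma$. If $r_\gamma(x)=0\ne F_J(x)(\gamma)$, then by Lemma 1(f) there is $\beta\in J$ with $x_\beta\ne0$ and $y_\beta(\gamma)\neq0$; so $\gamma$ lies in the countable set $\bigcup_{\beta\in\operatorname{supp}x}\operatorname{supp}y_\beta$.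

(d) If $\alpha<\beta$, then $\beta\in K$ and Lemma 1(d) gives $F_J(e_\beta)(\gamma)=y_\beta(\gamma)$. If $\alpha\ge\beta$, then $r_\gamma(e_\beta)=0$, because the coordinate of $e_\beta$ at $\alpha$ is $0$ or $1$ and $\psi(0)=\psi(1)=0$. All coordinates of $e_\beta$ beyond $\alpha$ vanish, so (b) gives $F_J(e_\beta)(\gamma)=0$; and $y_\beta(\gamma)=0$ since $\operatorname{supp}y_\beta\subset\Gamma_{<\beta}$.

(e) Let $x\in B_{\ell_1(J')}$, and put $K=\{\beta\in J:\beta>\alpha\}$, $K'=\{\beta\in J':\beta>\alpha\}$. For $\beta\in K\setminus K'$ we have $\beta\ge\delta$, so $x_\beta=0$; and $|r_\gamma(x)|\le\|x\|$ by (a). Lemma 1(e) gives $F_J(x)(\gamma)=C_K(x)=C_{K'}(x)=F_{J'}(x)(\gamma)$. $\square$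

**Example 2 (one unit vector).** Let $J=\{1\}$ and let $y_1$ be nonzero and supported in $\Gamma_0=\{(0,0),(0,*)\}$. On $\Gamma_0$ we have $r_\gamma(te_1)=0$, and Example 1 gives $|F_J(te_1)(\gamma)|=\max\{|y_1(\gamma)|-(1-t),0\}$. Level $1$ has no clamps: $F_J(te_1)$ equals $\psi(t)$ at $(1,*)$, $t\psi(t)$ at $(1,1)$, and $0$ at $(1,0)$. If $t\notin\{0,1\}$, the marker is nonzero and $t$ is the quotient of the two values. The points $0$ and $e_1$ have zero marker and go to $0$ and $y_1$. So $F_J$ is injective, and apart from $0$ and $y_1$ its image contains no vector supported in $\Gamma_0$.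

**Example 3 (why one code is not enough).** Let $J=\{0,1\}$, $y_0=0$ (forced, since $\Gamma_{<0}=\emptyset$), and $y_1=1$ on $\Gamma_0$, $0$ elsewhere. Take $x=0.9\,e_1+0.1\,e_0$ and $x'=0.9\,e_1-0.1\,e_0$. Both have distance $0.2$ from $e_1$, so on $\Gamma_0$ the lower bound is $0.8$ and the upper bound is $1.2$. The functions $r_\gamma$ on level $0$ take the values $\psi(\pm0.1)=0.05$ and $\pm0.1\cdot0.05=\pm0.005$, all below $0.8$. So $F_J(x)=F_J(x')=0.8$ on all of $\Gamma_0$: level $0$ has lost the sign. On level $1$ nothing is clamped. The marker is $\psi(0.9)=0.05$ for both, and the code at $(1,0)$ is $\pm0.005$, which tells $x$ from $x'$.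

## 5. Transfinite choice of $I$ and $y_\beta$; surjectivity

**Step 1: the recursion.** This step decides which unit vectors exist and where they go. Since $1\le|B_Y|\le\lambda$, we have $|\lambda\times B_Y|=\lambda$, so there is an enumeration $(b_\beta)_{\beta<\lambda}$ of $B_Y$ in which every element occurs $\lambda$ times, and hence at an unbounded set of indices. By recursion on $\beta<\lambda$, given $I\cap\beta$ and $(y_\alpha)_{\alpha\in I\cap\beta}$, we put
$$\beta\in I\ \text{ and }\ y_\beta:=b_\beta\qquad\text{if}\quad\operatorname{supp}b_\beta\subset\Gamma_{<\beta}\ \text{ and }\ b_\beta\notin F_{I\cap\beta}\bigl(B_{\ell_1(I\cap\beta)}\bigr),$$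
and $\beta\notin I$ otherwise. So a new unit vector is introduced only to hit a vector that is still missed. For instance $0\notin I$: the only vector supported in $\Gamma_{<0}=\emptyset$ is $0=F_\emptyset(0)$, which is hit already. And $1\in I$ exactly when $b_1$ is nonzero and supported in $\Gamma_0$, which is the situation of Example 2.

Let $X=\ell_1(I)$, $F=F_I$ and $E=\{e_\beta:\beta\in I\}$. By Lemma 2(c), $F:B_X\to B_Y$ is non-expansive. By Lemma 2(e), $F$ agrees with $F_{I\cap\beta}$ on $B_{\ell_1(I\cap\beta)}$, so the rule of the recursion says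
$$y_\beta\notin F\bigl(B_{\ell_1(I\cap\beta)}\bigr)\qquad(\beta\in I).\tag{3}$$

**Step 2: $F$ is surjective.** Every $y\in B_Y$ must have been treated at some stage. Its support is countable, so it meets countably many levels, and these are bounded in $\lambda$: there is $\delta<\lambda$ with $\operatorname{supp}y\subset\Gamma_{<\delta}$. Choose $\beta\ge\delta$ with $b_\beta=y$. Then $\operatorname{supp}b_\beta\subset\Gamma_{<\beta}$. Either $y\in F_{I\cap\beta}(B_{\ell_1(I\cap\beta)})\subset F(B_X)$, or $\beta\in I$ and $y=y_\beta=F(e_\beta)$ by Lemma 2(d).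

## 6. Reading $x$ off the high levels of $F(x)$

For $x\in B_X$ let $\sigma(x)=\sup\{\alpha+1:x_\alpha\ne0\}$, with $\sup\emptyset=0$. By definition, if $\alpha_1<\sigma(x)$, then there is $\alpha\in\operatorname{supp}x$ with $\alpha\ge\alpha_1$.

**Lemma 3.** Let $x\in B_X$.

* (i) $F(x)=0$ on $\Gamma_\alpha$ for every $\alpha\ge\sigma(x)$.
* (ii) If $x\ne0$, there is $\alpha_0<\sigma(x)$ such that $F(x)(\gamma)=r_\gamma(x)$ for all $\gamma\in\Gamma_\alpha$, $\alpha\ge\alpha_0$.
* (iii) If $x\notin E$, then $\sigma(x)=\sup\{\alpha+1:F(x)(\alpha,*)\ne0\}$.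

**Proof.** (i) For $\alpha\ge\sigma(x)$ we have $x_\alpha=0$, so $r_\gamma(x)=0$ on $\Gamma_\alpha$; and $x_\beta=0$ for $\beta>\alpha$. The condition in Lemma 2(b) reads $0\le\|x\|$, so $F(x)(\gamma)=0$.

(ii) Suppose $\operatorname{supp}x$ has a largest element $m$. Then $\sigma(x)=m+1$, and we take $\alpha_0=m$. For $\alpha\ge m$ and $\beta>\alpha$ we have $x_\beta=0$, and $0\le\|x\|-|r_\gamma(x)|$ by Lemma 2(a), so Lemma 2(b) applies.

Suppose $\operatorname{supp}x$ has no largest element. Choose a finite nonempty $K\subset\operatorname{supp}x$ with $\sum_{\alpha\notin K}|x_\alpha|\le\frac14\|x\|$, and let $\alpha_0=\max K+1$. Some element $\alpha$ of $\operatorname{supp}x$ exceeds $\max K$, so $\sigma(x)\ge\alpha+1>\alpha_0$. Let $\alpha\ge\alpha_0$, $\gamma\in\Gamma_\alpha$, $\beta>\alpha$. Then $\alpha,\beta\notin K$, so $|x_\alpha|,|x_\beta|\le\frac14\|x\|$ and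
$$2x_\beta^+\le\tfrac12\|x\|\le\|x\|-\tfrac12|x_\alpha|\le\|x\|-|r_\gamma(x)| .$$
Lemma 2(b) applies.

(iii) If $F(x)(\alpha,*)\neq0$, then $\alpha<\sigma(x)$ by (i), so $\alpha+1\le\sigma(x)$; this gives "$\ge$". For "$\le$" we may assume $x\ne0$. Take $\alpha_0$ from (ii). Let $\alpha_1<\sigma(x)$ and choose $\alpha\in\operatorname{supp}x$ with $\alpha\ge\max(\alpha_0,\alpha_1)$. Then $x_\alpha\ne0$, and $x_\alpha\ne1$, since $x_\alpha=1$ with $\|x\|\le1$ would force $x=e_\alpha\in E$. So $F(x)(\alpha,*)=\psi(x_\alpha)\ne0$, and the supremum on the right is at least $\alpha+1>\alpha_1$. As $\alpha_1<\sigma(x)$ was arbitrary, the supremum is at least $\sigma(x)$. $\square$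

**Step 3: $F$ is injective.** Let $F(x)=F(x')$. We show $x=x'$ by separating the unit vectors in $E$ from the other points.

*Case 1: $x,x'\notin E$.* By Lemma 3(iii), $\sigma(x)=\sigma(x')=:\sigma$. If $\sigma=0$, then $x=x'=0$. Let $\sigma>0$, so $x,x'\neq0$, and let $\alpha_0,\alpha_0'<\sigma$ be the ordinals from Lemma 3(ii) for $x$ and $x'$. Let $\eta<\sigma$ be arbitrary, and choose $\alpha\in\operatorname{supp}x$ with $\alpha\ge\max(\alpha_0,\alpha_0',\eta)$. On $\Gamma_\alpha$ both maps are given by (2), so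
$$\psi(x_\alpha)=\psi(x'_\alpha),\qquad x_\xi\,\psi(x_\alpha)=x'_\xi\,\psi(x'_\alpha)\quad(\xi\le\alpha).$$
Since $x_\alpha\notin\{0,1\}$, as in the proof of Lemma 3(iii), $\psi(x_\alpha)\ne0$. Dividing, $x_\xi=x'_\xi$ for all $\xi\le\alpha$; in particular $x_\eta=x'_\eta$. Coordinates $\eta\ge\sigma$ vanish for both. So $x=x'$.

*Case 2: $x=e_\beta$, $x'=e_{\beta'}$.* If $\beta'<\beta$, then $y_\beta=F(e_\beta)=F(e_{\beta'})\in F(B_{\ell_1(I\cap\beta)})$, contradicting (3). By symmetry $\beta=\beta'$.

*Case 3: $x=e_\beta\in E$, $x'\notin E$* (the remaining case up to symmetry). Then $F(x')=y_\beta$ is supported in $\Gamma_{<\beta}$, so Lemma 3(iii) gives $\sigma(x')\le\beta$. That is, $x'\in B_{\ell_1(I\cap\beta)}$, and $y_\beta=F(x')$ contradicts (3). So this case does not occur.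

Thus $F:B_X\to B_Y$ is a non-expansive bijection.

## 7. Extreme points, copies of $c_0$, and the size of $I$

**Step 4: $\ell_1(I)$ and $Y$ are not isometric.** A surjective linear isometry carries extreme points of the ball to extreme points. We have $I\ne\emptyset$, since otherwise $B_X=\{0\}$ could not map onto $B_Y\ne\{0\}$; and each $e_\beta$ is an extreme point of $B_{\ell_1(I)}$. Indeed, if $e_\beta=\frac12(z+z')$ with $z,z'$ in the ball, then $z_\beta,z'_\beta\le1$ have mean $1$, so both are $1$, and the norm bound kills all other coordinates. But $B_Y$ has no extreme points: given $y\in B_Y$, pick $\gamma\in\Gamma\setminus\operatorname{supp}y$, which exists because $\Gamma$ is uncountable. Then $y\pm\mathbf 1_{\{\gamma\}}\in B_Y$, and $y$ is their midpoint.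

**Step 5: they are not linearly isomorphic.** The functions in $Y$ that are supported on a fixed countably infinite set and tend to $0$ along it form an isometric copy of $c_0$. So an isomorphism $Y\to\ell_1(I)$ would give an isomorphic embedding $T:c_0\to\ell_1(I)$. The unit vectors $u_n$ of $c_0$ tend weakly to $0$, since $c_0^*=\ell_1$; hence so do the $Tu_n$. The space $\ell_1(I)$ has the Schur property: weakly convergent sequences converge in norm. (A sequence lives on countably many coordinates, so this is Schur's theorem for $\ell_1$.) Therefore $\|Tu_n\|\to0$, which is impossible because $\|u_n\|=1$ and $T$ is bounded below. This proves Theorem 1. $\blacksquare$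

**Step 6: $|I|=\lambda$.** For $\alpha<\lambda$ let $x^{(\alpha)}\in B_X$ be the point with $F(x^{(\alpha)})=\mathbf 1_{\{(\alpha,\alpha)\}}$. This function vanishes at all markers. If $x^{(\alpha)}\notin E$, Lemma 3(iii) would give $\sigma(x^{(\alpha)})=0$, so $x^{(\alpha)}=0$ and $F(x^{(\alpha)})=0$, a contradiction. So $x^{(\alpha)}\in E$. Different $\alpha$ give different elements of $E$, hence $|I|\ge\lambda$, and $I\subset\lambda$.

## 8. Arbitrary summands $W$ and $V$

The **density character** of a space is the least cardinality of a dense subset; for instance $\ell_1(\lambda)$ has density character $\lambda$, as rational combinations of unit vectors are dense and the unit vectors are $2$ apart.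

**Theorem 2.** Let $\lambda^{\aleph_0}=\lambda\ge2$ and let $W,V$ be arbitrary Banach spaces of density character at most $\lambda$ (possibly $\{0\}$). Then there is a non-expansive bijection
$$\widehat F:\ B_{W\oplus_1\ell_1(\lambda)}\longrightarrow B_{V\oplus_\infty\ell_\infty^c(\lambda)} .$$
The two spaces are never isometric. Moreover, $\widehat F$ does not map the unit sphere into the unit sphere, and $\widehat F^{-1}$ is discontinuous at $0$.

There are two new points. The component $w\in W$ must be coded on every level by countably many nonzero numbers. And unit vectors must now hit pairs in $B_V\times B_{\ell_\infty^c}$; for the $V$-component the linear map of Section 3 suffices, since injectivity is ensured by the other component and by the recursion.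

**Step 1: $1$-Lipschitz functions that separate the points of $W$, countably many nonzero at each point.** A family of subsets of $W$ is *discrete* if every point has a neighborhood meeting at most one member; for example, a single set forms a discrete family. A. H. Stone's theorem implies that the metric space $W$ has an open base $\mathcal U=\bigcup_n\mathcal U_n$ of nonempty sets with each $\mathcal U_n$ discrete. (If $W$ is separable, take a countable base and let each $\mathcal U_n$ consist of one set.) Members of a discrete family are pairwise disjoint. Each member of $\mathcal U_n$ contains a point of a dense set of size at most $\lambda$, so $|\mathcal U_n|\le\lambda$ and $|\mathcal U|\le\lambda$. Put $S=\mathcal U$ and, for $u\in S$,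
$$d_u(w)=\min\{1,\operatorname{dist}(w,W\setminus u)\}\quad(d_W\equiv1),\qquad j_u(w)=d_u(w)-d_u(0).$$
For $W=\mathbb R$ and $u=(1,3)$, $j_u$ is the tent of height $1$ over $(1,3)$; for $u=(-1,1)$, $j_u(w)=-\min\{|w|,1\}$.

Each $j_u$ is $1$-Lipschitz with $j_u(0)=0$, so $|j_u(w)|\le\|w\|$. If $j_u(w)\ne0$, then $w\in u$ or $0\in u$; each $\mathcal U_n$ has at most one member containing $w$ and at most one containing $0$, so for each $w$ only countably many $j_u(w)$ are nonzero. If $w\ne w'$, some $u\in S$ contains $w$ but not $w'$; then $d_u(w)>0=d_u(w')$, so $j_u(w)\ne j_u(w')$. Thus $(j_s)_{s\in S}$ separates the points of $W$.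

**Step 2: the new levels and the map.** We add an initial level $-1$ for $W$ alone and put a code of $w$ on every level. Let
$$\Delta_{-1}=\{-1\}\times S,\qquad\Delta_\beta=\{\beta\}\times\bigl(\{\xi:\xi\le\beta\}\sqcup\{*\}\sqcup S\bigr)\quad(\beta<\lambda),$$
$\Delta=\bigcup_{-1\le\beta<\lambda}\Delta_\beta$, $\Delta_{<\beta}=\bigcup_{-1\le\alpha<\beta}\Delta_\alpha$, and $Y_0=\ell_\infty^c(\Delta)$. Since $|\Delta|=\lambda$, $Y_0$ is isometric to $\ell_\infty^c(\lambda)$, and $|B_{Y_0}|\le\lambda$ as in Section 2. For $J\subset\lambda$ put $D_J=B_{W\oplus_1\ell_1(J)}$, with points $x=(w,z)$ and $e_\beta=(0,e_\beta)$ as in Section 1. Put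
$$r_{(-1,s)}(x)=j_s(w),\quad r_{(\alpha,*)}(x)=\psi(z_\alpha),\quad r_{(\alpha,\xi)}(x)=z_\xi\,\psi(z_\alpha)\ (\xi\le\alpha),\quad r_{(\alpha,s)}(x)=j_s(w)\,\psi(z_\alpha),$$
where $0\le\alpha<\lambda$ in the last three. Let $v_\beta\in B_V$ and $y_\beta\in B_{Y_0}$ $(\beta\in J)$ be given, with $\operatorname{supp}y_\beta\subset\Delta_{<\beta}$. For $\gamma\in\Delta_\alpha$, $\alpha\ge-1$, let $F_J(x)(\gamma)$ be the clamp of $r_\gamma$ with $K=\{\beta\in J:\beta>\alpha\}$ and $c_\beta=y_\beta(\gamma)$, and let
$$\widehat F_J(w,z)=\Bigl(\sum_{\beta\in J}z_\beta v_\beta,\ F_J(w,z)\Bigr)\in V\oplus_\infty Y_0 .$$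

**Lemma 4.** Let $x=(w,z)\in D_J$ and $\gamma\in\Delta_\alpha$, $-1\le\alpha<\lambda$.

* (a) $r_\gamma$ is $1$-Lipschitz on $D_J$ and $|r_\gamma(x)|\le\|x\|$. If $\alpha\ge0$, then $|r_\gamma(x)|\le\frac12|z_\alpha|$.
* (b) If $2z_\beta^+\le\|x\|-|r_\gamma(x)|$ for all $\beta\in J$ with $\beta>\alpha$, then $F_J(x)(\gamma)=r_\gamma(x)$.
* (c) $\widehat F_J$ is a non-expansive map into $B_{V\oplus_\infty Y_0}$, and $\widehat F_J(0)=0$.
* (d) $\widehat F_J(e_\beta)=(v_\beta,y_\beta)$ for all $\beta\in J$.
* (e) If $J'=J\cap\delta$, then $\widehat F_J$ restricted to $D_{J'}$ equals $\widehat F_{J'}$.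

**Proof.** (a) For $\alpha=-1$: $j_s$ is $1$-Lipschitz and $|j_s(w)|\le\|w\|\le\|x\|$. Markers and codes $(\alpha,\xi)$ are treated as in Lemma 2(a). For $(\alpha,s)$, using $|j_s(w')|\le\|w'\|\le1$ and $\psi\le\frac12$,
$$|j_s(w)\psi(z_\alpha)-j_s(w')\psi(z'_\alpha)|\le|j_s(w)-j_s(w')|\,\psi(z_\alpha)+|j_s(w')|\,|\psi(z_\alpha)-\psi(z'_\alpha)|\le\tfrac12\|w-w'\|+\tfrac12|z_\alpha-z'_\alpha| ,$$
and $|j_s(w)\psi(z_\alpha)|\le\psi(z_\alpha)\le\frac12|z_\alpha|$.

(b) This is Lemma 1(c).

(c) The map $(w,z)\mapsto\sum z_\beta v_\beta$ is linear with norm at most $1$, since the series converges absolutely with $\sum|z_\beta|\,\|v_\beta\|\le\|z\|\le\|x\|$. Each coordinate of $F_J$ is $1$-Lipschitz by Lemma 1(b), and $F_J(0)(\gamma)=r_\gamma(0)=0$ by (b). So $|F_J(x)(\gamma)|\le\|x\|\le1$. The set of $\gamma$ with $r_\gamma(x)\ne0$ is countable, because $\operatorname{supp}z$ and $\{s:j_s(w)\ne0\}$ are countable. If $r_\gamma(x)=0\ne F_J(x)(\gamma)$, then $\gamma\in\bigcup_{\beta\in\operatorname{supp}z}\operatorname{supp}y_\beta$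 by Lemma 1(f), a countable set. So $F_J(x)\in B_{Y_0}$.

(d) The $V$-component sends $e_\beta$ to $v_\beta$. If $-1\le\alpha<\beta$, Lemma 1(d) gives $F_J(e_\beta)(\gamma)=y_\beta(\gamma)$. If $\alpha\ge\beta$, then $\alpha\ge0$ and $r_\gamma(e_\beta)=0$: the factor $\psi$ is $\psi(0)$ or $\psi(1)$. All coordinates of $e_\beta$ beyond $\alpha$ vanish, so $F_J(e_\beta)(\gamma)=0$ by (b), and $y_\beta(\gamma)=0$ since $\operatorname{supp}y_\beta\subset\Delta_{<\beta}$.

(e) Let $x\in D_{J'}$. The sum $\sum z_\beta v_\beta$ has no terms with $\beta\ge\delta$. For $\gamma\in\Delta_\alpha$, apply Lemma 1(e) with $K=\{\beta\in J:\beta>\alpha\}$ and $K'=\{\beta\in J':\beta>\alpha\}$: on $K\setminus K'$ we have $\beta\ge\delta$ and $z_\beta=0$, and $|r_\gamma(x)|\le\|x\|$ by (a). $\square$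

**Step 3: recursion and surjectivity.** Every point of $V$ is the limit of a sequence from a dense set of size at most $\lambda$, so $|V|\le\lambda^{\aleph_0}=\lambda$ and $|B_V\times B_{Y_0}|\le\lambda$. Enumerate $B_V\times B_{Y_0}$ as $(a_\beta,b_\beta)_{\beta<\lambda}$ with every pair occurring $\lambda$ times. By recursion, put $\beta\in I$ and $(v_\beta,y_\beta):=(a_\beta,b_\beta)$ if $\operatorname{supp}b_\beta\subset\Delta_{<\beta}$ and $(a_\beta,b_\beta)\notin\widehat F_{I\cap\beta}(D_{I\cap\beta})$; otherwise $\beta\notin I$. Let $\widehat F=\widehat F_I$, $F=F_I$, $E=\{e_\beta:\beta\in I\}$. By Lemma 4(e),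
$$(v_\beta,y_\beta)\notin\widehat F(D_{I\cap\beta})\qquad(\beta\in I).\tag{4}$$
By Lemma 4(c), $\widehat F$ is non-expansive. For surjectivity let $(v,y)\in B_V\times B_{Y_0}=B_{V\oplus_\infty Y_0}$. The countable set $\operatorname{supp}y$ lies in $\Delta_{<\delta}$ for some $\delta<\lambda$. Choose $\beta\ge\delta$ with $(a_\beta,b_\beta)=(v,y)$. Either $(v,y)\in\widehat F_{I\cap\beta}(D_{I\cap\beta})\subset\widehat F(D_I)$, or $\beta\in I$ and $(v,y)=\widehat F(e_\beta)$.

**Step 4: the high levels.** For $x=(w,z)\in D_I$ let $\sigma(x)=\sup\{\alpha+1:z_\alpha\ne0\}$, with $\sup\emptyset=0$.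

**Lemma 5.** Let $x=(w,z)\in D_I$, and let $\alpha$ range over $0\le\alpha<\lambda$.

* (i) $F(x)=0$ on $\Delta_\alpha$ for every $\alpha\ge\sigma(x)$.
* (ii) If $z\ne0$, there is $\alpha_0<\sigma(x)$ such that $F(x)(\gamma)=r_\gamma(x)$ for all $\gamma\in\Delta_\alpha$, $\alpha\ge\alpha_0$.
* (iii) If $x\notin E$, then $\sigma(x)=\sup\{\alpha+1:F(x)(\alpha,*)\ne0\}$.

**Proof.** (i) Here $z_\alpha=0$, so $r_\gamma(x)=0$ by Lemma 4(a), and $z_\beta=0$ for $\beta>\alpha$. Apply Lemma 4(b).

(ii) If $\operatorname{supp}z$ has a largest element $m$, take $\alpha_0=m$: for $\beta>\alpha\ge m$ we have $z_\beta=0$, and $0\le\|x\|-|r_\gamma(x)|$, so Lemma 4(b) applies. If there is no largest element, choose a finite nonempty $K\subset\operatorname{supp}z$ with $\sum_{\alpha\notin K}|z_\alpha|\le\frac14\|x\|$, and let $\alpha_0=\max K+1$, which is $<\sigma(x)$ as in Lemma 3. For $\beta>\alpha\ge\alpha_0$ and $\gamma\in\Delta_\alpha$ both $\alpha,\beta\notin K$, so $2z_\beta^+\le\frac12\|x\|\le\|x\|-\frac12|z_\alpha|\le\|x\|-|r_\gamma(x)|$,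 and Lemma 4(b) applies.

(iii) "$\ge$" follows from (i). For "$\le$" let $z\ne0$ and $\alpha_1<\sigma(x)$. Choose $\alpha\in\operatorname{supp}z$ with $\alpha\ge\max(\alpha_0,\alpha_1)$. If $z_\alpha=1$, then $\|w\|+\|z\|\le1$ forces $w=0$, $z=e_\alpha$ and $x=e_\alpha\in E$. So $z_\alpha\notin\{0,1\}$ and $F(x)(\alpha,*)=\psi(z_\alpha)\ne0$; the supremum is at least $\alpha+1>\alpha_1$. $\square$

**Step 5: injectivity.** Let $\widehat F(x)=\widehat F(x')$ with $x=(w,z)$, $x'=(w',z')$.

*Case 1: $x,x'\notin E$.* By Lemma 5(iii), $\sigma(x)=\sigma(x')=:\sigma$. If $\sigma=0$, then $z=z'=0$. For $\gamma=(-1,s)$ the condition of Lemma 4(b) reads $0\le\|x\|-|r_\gamma(x)|$ and holds, and likewise for $x'$; so $j_s(w)=F(x)(-1,s)=F(x')(-1,s)=j_s(w')$ for all $s\in S$, and $w=w'$ by Step 1. If $\sigma>0$, let $\alpha_0,\alpha_0'$ be from Lemma 5(ii), let $\eta<\sigma$, and choose $\alpha\in\operatorname{supp}z$ with $\alpha\ge\max(\alpha_0,\alpha_0',\eta)$. Comparing on $\Delta_\alpha$ gives $\psi(z_\alpha)=\psi(z'_\alpha)$, which is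 nonzero because $z_\alpha\notin\{0,1\}$. Dividing the values at $(\alpha,\xi)$ and $(\alpha,s)$ by it, we get $z_\xi=z'_\xi$ for all $\xi\le\alpha$ and $j_s(w)=j_s(w')$ for all $s$. So $z_\eta=z'_\eta$ for every $\eta<\sigma$, hence $z=z'$; and $w=w'$.

*Case 2: $x=e_\beta$, $x'=e_{\beta'}$.* If $\beta'<\beta$, then $(v_\beta,y_\beta)=\widehat F(e_{\beta'})\in\widehat F(D_{I\cap\beta})$, contradicting (4). By symmetry $\beta=\beta'$.

*Case 3: $x=e_\beta$, $x'\notin E$.* Then $F(x')=y_\beta$ is supported in $\Delta_{<\beta}$, so $\sigma(x')\le\beta$ by Lemma 5(iii), that is, $x'\in D_{I\cap\beta}$. Now $(v_\beta,y_\beta)=\widehat F(x')$ contradicts (4). So this case, and its mirror image, does not occur.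

Thus $\widehat F:B_{W\oplus_1\ell_1(I)}\to B_{V\oplus_\infty Y_0}$ is a non-expansive bijection.

**Step 6: $|I|=\lambda$, the sphere, and the inverse.** Let $0<\varepsilon\le1$, $\alpha<\lambda$, and $p=(0,\varepsilon\mathbf 1_{\{(\alpha,\alpha)\}})=\widehat F(x)$, $x=(w,z)$. Suppose $x\notin E$. Since $F(x)$ vanishes at all markers, Lemma 5(iii) gives $\sigma(x)=0$, so $z=0$. By Lemma 4(b), as in Case 1, $j_s(w)=F(x)(-1,s)=0=j_s(0)$ for all $s$, so $w=0$. Then $x=0$ and $p=\widehat F(0)=0$, a contradiction. So $x\in E$ and $\|x\|=1$.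

Different $\alpha$ give different $x\in E$, so $|I|=\lambda$, and $\ell_1(I)$ is isometric to $\ell_1(\lambda)$ by relabeling. With $Y_0$ isometric to $\ell_\infty^c(\lambda)$, this gives $\widehat F$ between the balls in the statement. For $\varepsilon<1$, a unit vector is mapped to a vector of norm $\varepsilon<1$. As $\varepsilon\to0$, $p\to0$ while $\|\widehat F^{-1}(p)\|=1$ and $\widehat F^{-1}(0)=0$; so $\widehat F^{-1}$ is discontinuous at $0$.

**Step 7: the spaces are not isometric.** The point $(0,e_\beta)$ is extreme in $B_{W\oplus_1\ell_1(\lambda)}$: if it is the midpoint of $(w,z)$ and $(w',z')$ in the ball, then $z=z'=e_\beta$ because $e_\beta$ is extreme in $B_{\ell_1(\lambda)}$, and then the norm bound forces $w=w'=0$. The ball of $V\oplus_\infty\ell_\infty^c(\lambda)$ has no extreme points: given $(v,y)$ in it, pick $\gamma\notin\operatorname{supp}y$, possible as $\lambda$ is uncountable; then $(v,y)$ is the midpoint of $(v,y\pm\mathbf 1_{\{\gamma\}})$, which lie in the ball. $\blacksquare$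

## 9. Equivalent norms on one space, and a self-map of one ball

**Corollary 3.** Let $A=\ell_1(\mathfrak c)$ and $B=\ell_\infty^c(\mathfrak c)$ with $\mathfrak c=2^{\aleph_0}$. There is a non-expansive bijection from the unit ball of $A\oplus_1B$ onto the unit ball of $A\oplus_\infty B$. These are the same vector space with two equivalent norms, and they are not isometric.

**Proof.** We have $\operatorname{dens}A\le\mathfrak c$ and $\operatorname{dens}B\le|B|=\mathfrak c$. Apply Theorem 2 with $\lambda=\mathfrak c$, $W=B$, $V=A$. The domain is $B\oplus_1\ell_1(\mathfrak c)=B\oplus_1A$, and the target is $A\oplus_\infty\ell_\infty^c(\mathfrak c)=A\oplus_\infty B$. The norms are equivalent because $\max\{s,t\}\le s+t\le2\max\{s,t\}$ for $s,t\ge0$. $\square$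

So requiring $X$ and $Y$ to be linearly isomorphic does not change the answer. The same construction also gives a bijection of one ball onto itself.

**Corollary 4.** There is a Banach space $Z$ and a non-expansive bijection $B_Z\to B_Z$ that is not an isometry.

**Proof.** Take $F:B_X\to B_Y$ from Theorem 2 with $\lambda=\mathfrak c$ and $W=V=\{0\}$, so that $X=\ell_1(\mathfrak c)$ and $Y=\ell_\infty^c(\mathfrak c)$. Let $Z$ be the $c_0$-sum of $(Z_n)_{n\in\mathbb Z}$ with $Z_n=X$ for $n\le0$ and $Z_n=Y$ for $n\ge1$: its elements are the families $(z_n)$ with $z_n\in Z_n$ and $\|z_n\|\to0$ as $|n|\to\infty$, with norm $\sup_n\|z_n\|$. Define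
$$\Phi(z)_{n+1}=z_n\quad(n\ne0),\qquad\Phi(z)_1=F(z_0).$$
For $n<0$ both $Z_n$ and $Z_{n+1}$ are $X$; for $n\ge1$ both are $Y$; and $F$ takes $B_{Z_0}=B_X$ to $B_{Z_1}=B_Y$. The norms of the coordinates of $\Phi(z)$ still tend to $0$ and are at most $1$, so $\Phi:B_Z\to B_Z$ is well defined. It is non-expansive in each coordinate, hence non-expansive. It is bijective: the only preimage of $u$ has coordinates $z_n=u_{n+1}$ for $n\ne0$ and $z_0=F^{-1}(u_1)$. On families supported at $n=0$ it acts as $F$, which is not distance-preserving, because $F^{-1}$ is not continuous. So $\Phi$ is not an isometry. $\square$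

**Remark.** Theorem 2 shows that, apart from size, nothing about $W$ or $V$ is constrained: any $W$ occurs as an $\ell_1$-summand of the domain, and any $V$ as an $\ell_\infty$-summand of the target. All the examples are non-separable, and the argument does not decide the question for separable $X,Y$.
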